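# Antichains of a given size in the Boolean lattice and the three central layers

## 1. Antichains, central layers, linked families and the hard-core measure

Logarithms are natural unless a base is shown. "For $n$ large" means for all $n\ge n_0$ with $n_0$ an absolute constant. From Section 3 on, $n$ is always assumed to be large. In examples we write $12$ for $\{1,2\}$, and so on.

**Definition 1 (layers and antichains).** Let $B_n=(2^{[n]},\subseteq)$ be the Boolean lattice on $[n]=\{1,\dots,n\}$. Its $k$-th layer is $L_k=\binom{[n]}{k}$, and $N=\binom{n}{\lfloor n/2\rfloor}$ is the size of a largest layer. An antichain is a family of subsets of $[n]$ in which any two members are incomparable under inclusion.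

For example, $B_2$ has six antichains: the empty family, the four families with one member, and $\{\{1\},\{2\}\}$. By Sperner's theorem an antichain has at most $N$ members, and those with exactly $N$ members are the layers $L_{\lfloor n/2\rfloor}$ and $L_{\lceil n/2\rceil}$. Subfamilies of antichains are antichains, so antichains of size $k$ exist exactly for $0\le k\le N$.

**Definition 2 (three central layers).** The layers $L_{k-1},L_k,L_{k+1}$ are three central layers if $k=\lfloor n/2\rfloor$ or $k=\lceil n/2\rceil$.

For $n=4$ there is one such triple, $L_1,L_2,L_3$. For $n=5$ there are two, $L_1,L_2,L_3$ and $L_2,L_3,L_4$. The antichain $\{\{1\},\{2,3,4,5\}\}$ in $B_5$ lies in neither.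

**Definition 3 (almost all, over a range of $\beta$).** For a range $I(n)\subseteq(0,1]$, the statement "for $\beta\in I(n)$, almost all antichains of size $\lfloor\beta N\rfloor$ in $B_n$ are contained in three central layers" means the following. For every sequence $\beta=\beta(n)$ with $\beta(n)\in I(n)$ for all sufficiently large $n$, the proportion of antichains of size $\lfloor\beta(n)N\rfloor$ that are contained in three central layers tends to $1$. Equivalently, this proportion tends to $1$ uniformly over $\beta\in I(n)$.

For $I(n)=\{1\}$ the statement is true by Sperner's theorem: the antichains of size $N$ are middle layers, and the proportion equals $1$.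

**Definition 4 (trace on a layer).** For a family $X$, $\Gamma_k(X)$ is the set of $x\in L_k$ that are comparable or equal to a member of $X$.

In $B_4$, $\Gamma_2(\{123\})=\{12,13,23\}$ and $\Gamma_2(\{\{4\}\})=\{14,24,34\}$.

**Definition 5 (linked families).** Let $P$ be a family of sets none of which lies in $L_s$. Join $x,y\in P$ when some $w\in L_s$ is comparable to both. If this graph is connected, $P$ is $L_s$-linked. The components of the graph are the $L_s$-components of $P$.

In $B_4$ with $s=2$, the family $\{123,124\}$ is linked through $12$. The family $\{123,\{4\}\}$ is not linked: a $2$-set comparable to $123$ does not contain $4$. Different $L_s$-components $P,P'$ always have $\Gamma_s(P)\cap\Gamma_s(P')=\emptyset$.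

**Definition 6 (sparse and good).** A family $A\subseteq L_k$ is sparse with respect to $L_{k-1}$ if all its $L_{k-1}$-components have at most $n^4$ members, and similarly for $L_{k+1}$. An antichain $I$ is good with base $\rho\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$ if $I\subseteq L_{\rho-1}\cup L_\rho\cup L_{\rho+1}$ and all $L_\rho$-components of $I\cap L_{\rho+1}$ and of $I\cap L_{\rho-1}$ have at most $n^4$ members. It is good if it is good with some base.

For $n=2r$ and $x\in L_{r+1}$, the antichain $\{x\}\cup(L_r\setminus\Gamma_r(\{x\}))$ is good with base $r$. The antichain $L_{r+1}$ lies in the three central layers, but for $n$ large it is not good: any two $(r+1)$-sets are connected by exchanging one element at a time, so $L_{r+1}$ is one $L_r$-component, with more than $n^4$ members. Thus every good antichain lies in three central layers, and not conversely.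

**Definition 7 (hard-core measure).** For $\lambda>0$, $\mu_\lambda(I)=\lambda^{|I|}/Z(\lambda)$ is a probability measure on all antichains $I$ of $B_n$, where $Z=Z(\lambda)=\sum_I\lambda^{|I|}$.

For $n=2$, $Z(\lambda)=1+4\lambda+\lambda^2$. Conditioned on $|I|=m$, the measure $\mu_\lambda$ is uniform on antichains of size $m$. This is why it helps with questions about a fixed size.

## 2. Three central layers at size $\lfloor\beta N\rfloor$

How large must an antichain be before it is forced, with rare exceptions, into three central layers?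

For $n\le4$ there is nothing to do beyond size one: an antichain with at least two members contains neither $\emptyset$ nor $[n]$, so it lies in $L_1\cup\dots\cup L_{n-1}$, which is inside three central layers. For $n=5$ the pair $\{\{1\},\{2,3,4,5\}\}$ is an exception. For general $n$ consider the two ends. At size $1$ there are $2^n$ antichains, of which at most $4N$ lie in three central layers, and $4N/2^n\to0$. At size $N$ the proportion is $1$. So it must change in between. A switching argument handles the bottom of the range.

**Proposition 1 (very small $\beta$).** If $\beta\le n^{-4}$ and $m=\lfloor\beta N\rfloor\to\infty$, the proportion of antichains of size $m$ contained in three central layers tends to $0$.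

*Proof.* Let $h=\lceil n/2\rceil+2$. The layer $L_h$ is in no central triple. Let $I$ be an antichain of size $m$ in three central layers. Each $y\in I$ has $j=h-|y|\in\{1,2,3,4\}$, so it has at most $n^j/j!\le n^4/24$ supersets in $L_h$. The sets of $L_h$ comparable to a member of $I$ are such supersets. So at most $mn^4/24\le N/24$ sets of $L_h$ are comparable to $I$. Since $|L_h|/N\to1$, at least $|L_h|-N/24\ge N/3$ sets $x\in L_h$ are incomparable to all of $I$. Replace some $y\in I$ by such an $x$. There are at least $mN/3$ choices of $(y,x)$, and each result is an antichain of size $m$ with exactly one element in $L_h$, so it is not in three central layers. A given result arises at most $4N$ times: $x$ is its unique element in $L_h$, and $y$ is one of the at most $4N$ sets in the at most four layers involved. Hence there are at least $\frac{mN/3}{4N}=\frac m{12}$ times as many antichains of size $m$ outside three central layers as inside. $\square$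

At the other end the following is known, and we use it as a black box.

**Known Result.** There is an absolute constant $C$ such that, for $\frac{C\log^2n}{\sqrt n}<\beta\le1$, almost all antichains of size $\lfloor\beta N\rfloor$ in $B_n$ are contained in three central layers.

The problem comes from Matthew Jenssen, Alexandru Malekshahian, Jinyoung Park, "On Dedekind's problem, a sparse version of Sperner's theorem, and antichains of a given size in the Boolean lattice", arXiv:2411.03400 (2024).

**Conjecture.** The range can be improved to $\beta=\tilde\Omega(1/n)$. Precisely, there is a function $\beta_0(n)=(\log n)^{O(1)}/n$ such that for every sequence with $\beta_0(n)\le\beta(n)\le1$ for all sufficiently large $n$, the proportion of antichains of size $\lfloor\beta(n)N\rfloor$ in $B_n$ that are contained in three central layers tends to $1$.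

**Theorem 2.** The conjecture is true. One may take $\beta_0(n)=\log^8n/n$.

**Theorem 3 (rate).** For $n$ large and $\frac{\log^8n}n\le\beta\le n^{-1/3}$, the proportion of antichains of size $\lfloor\beta N\rfloor$ not contained in three central layers is at most $2^{-n}$.

**Theorem 4 (structure and rate).** For $n$ large and $\frac{\log^8n}n\le\beta\le n^{-1/3}$, all but a $2^{-n}$ proportion of antichains of size $\lfloor\beta N\rfloor$ are good.

**Theorem 5 (hard-core version).** Let $\lambda_0=\log^7n/n$. For $n$ large and $\lambda\in[\lambda_0,1]$, $\mu_\lambda(I\text{ not good})\le2^{-25n}$.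

*Theorem 3 implies Theorem 2.* For $n$ large, $C\log^2n/\sqrt n<n^{-1/3}$. Take a sequence with $\log^8n/n\le\beta(n)\le1$ for all large $n$. Along the $n$ with $\beta(n)\le n^{-1/3}$ use Theorem 3. Along the remaining $n$ use the Known Result, applied to the sequence that equals $\beta(n)$ for these $n$ and $1$ otherwise. $\square$

Theorem 4 implies Theorem 3, because good antichains lie in three central layers. So we have to prove Theorem 5 (Sections 4–12) and deduce Theorem 4 from it (Section 13). We make no claim about the exact threshold between $n^{-4}$ and $\log^8n/n$.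

## 3. Parameters and textbook facts

In Sections 3–12, $\lambda\in[\lambda_0,1]$, $p=\frac\lambda{1+\lambda}$ and $\ell=\log(1+\lambda)$. Then
$$\tfrac\lambda2\le p\le\ell\le\lambda\le2p,\qquad \ell\ge\tfrac\lambda2\ge\frac{\log^7n}{2n}.\tag{1}$$
Put $\varepsilon_n=e^{-\log^6n}$. Since $\ell n/16\ge\log^7n/32\ge\log^6n$ for $n$ large,
$$e^{-\ell n/12}\le e^{-\ell n/16}\le\varepsilon_n.\tag{2}$$
A $p$-random subset of a set keeps each element independently with probability $p$.

**Binomial sums.** For a positive integer $h$ and real $0<x\le h$,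
$$\sum_{j\le x}\binom hj\le\sum_j\binom hj\Big(\frac xh\Big)^{j-x}=\Big(\frac hx\Big)^x\Big(1+\frac xh\Big)^h\le\Big(\frac{eh}x\Big)^x.\tag{3}$$

**Connected subsets.** In a graph of maximum degree at most $\Delta$, where $\Delta\ge1$,
$$\text{at most }\Delta^{2k}\text{ connected $k$-sets contain a given vertex,}\tag{4}$$
because a spanning tree can be traversed by a closed walk with $2(k-1)$ steps from that vertex.

**Janson's inequality** (Janson–Łuczak–Ruciński, *Random Graphs*, Theorem 2.14 with $t=\mathbb EX$). Keep each vertex of a graph independently with probability $p$, let $X$ be the number of surviving edges, and let $\mu=\mathbb EX>0$. Let $\bar\Delta$ be the sum, over ordered pairs of intersecting (possibly equal) edges, of the probability that both survive. Then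
$$P(X=0)\le\exp\big(-\mu^2/(2\bar\Delta)\big).\tag{5}$$

**Chernoff bounds.** For a sum $X$ of independent indicators with mean $\mu\le\mu'$, and $0<\eta\le1$,
$$P(X\le(1-\eta)\mu)\le e^{-\eta^2\mu/2},\qquad P(X\ge(1+\eta)\mu')\le e^{-\eta^2\mu'/(2+\eta)}.\tag{6}$$

**Kruskal–Katona, Lovász's form.** If $P\subseteq L_k$ and $|P|=\binom xk$ with real $x\ge k$, then $|\Gamma_{k-1}(P)|\ge\binom x{k-1}$.

## 4. The removal lemma, and how far a union bound goes

To show that a bad configuration $P$ is unlikely inside a random antichain, remove it and fill the space it blocked in a lower layer with arbitrary sets. The weight of what can be filled in bounds the probability.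

**Definition 8 (weight of a component).** For a family $P$ in layers above $L_s$,
$$W(P)=\lambda^{|P|}(1+\lambda)^{-|\Gamma_s(P)|}.\tag{7}$$

For $P=\{x\}$ with $x\in L_{s+2}$, $W(P)=\lambda(1+\lambda)^{-\binom{s+2}2}$.

**Lemma 6 (removal).** Let $s<j$ and let $P$ be a family in $L_{s+1}\cup\dots\cup L_j$. The total weight $\lambda^{|I|}$ of the antichains $I$ that have no element above $L_j$ and have $P$ as an $L_s$-component of $I\cap(L_{s+1}\cup\dots\cup L_j)$ is at most $W(P)Z$.

*Proof.* For $Y\subseteq\Gamma_s(P)$ let $J=(I\setminus P)\cup Y$. We check that $J$ is an antichain. Let $w\in Y$ and suppose $y\in I\setminus P$ is comparable or equal to $w$. If $y\supsetneq w$, then $y$ is in $L_{s+1}\cup\dots\cup L_j$ and $w$ links it to a member of $P$, so $y\in P$, a contradiction. If $y\subseteq w$, then $y$ lies strictly below a member of $P$, contradicting that $I$ is an antichain. The same argument gives $(I\setminus P)\cap\Gamma_s(P)=\emptyset$. So, for given $P$, $Y=J\cap\Gamma_s(P)$, and $(I,Y)$ is recovered from $J$. Summing $\lambda^{|J|}$ over all $(I,Y)$,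
$$\sum_I\lambda^{|I|-|P|}(1+\lambda)^{|\Gamma_s(P)|}\le Z.\qquad\square$$

**Lemma 7 (small sets expand).** If $k\ge n/2$, $P\subseteq L_k$ and $1\le|P|\le n^4$, then $|\Gamma_{k-1}(P)|\ge\frac n{12}|P|$. If $A\subseteq L_k$ is sparse with respect to $L_{k-1}$, then
$$|\Gamma_{k-1}(A)|\ge\tfrac n{12}|A|.\tag{8}$$
The mirror statements (for $k\le n/2$ and $L_{k+1}$) hold by complementation.

*Proof.* Write $|P|=\binom xk$ with $x\ge k$. Then $|\Gamma_{k-1}(P)|\ge\binom x{k-1}=|P|\frac k{x-k+1}$. For $n$ large, $n^4<\binom{k+5}5=\binom{k+5}k$, so $x<k+5$ and the factor exceeds $k/6\ge n/12$. For (8), apply this to each component; distinct components have disjoint traces on $L_{k-1}$. $\square$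

**What the union bound does.** Let $s\ge\frac{n-1}2$. First take single sets two layers up. Since $\binom{s+2}2\ge n^2/8$, the sum of $W(\{x\})$ over $x\in L_{s+2}$ is at most $2^ne^{-\ell n^2/8}$. This is small once $\ell n^2$ is larger than a suitable constant times $n$, that is, once $\lambda$ is of order $1/n$; this is where $1/n$ enters. Next take $L_s$-linked $P\subseteq L_{s+1}$ with $n\le|P|\le n^4$. The linking graph has degrees at most $n^2$, so by (4) there are at most $2^nn^{4k}$ such $P$ of size $k$, and $W(P)\le e^{-\ell nk/12}\le e^{-k\log^6n}$ by Lemma 7 and (2). The sum $\sum_{k\ge n}2^nn^{4k}e^{-k\log^6n}$ is tiny.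

**Where it stops.** For large $P$ the expansion disappears. Let $n=2r+1$, $s=r$, and let $P_0$ be the family of all $(r+1)$-subsets of $[2r]$. It is linked, $\Gamma_r(P_0)$ consists of all $r$-subsets of $[2r]$, and $|\Gamma_r(P_0)|=\frac{r+1}r|P_0|$. With $k=|P_0|$ and $\lambda=\lambda_0$, the union bound compares $n^{4k}$ with $W(P_0)\ge n^{-k}2^{-2k}$: the product exceeds $n^{2k}$. Naming $P$ element by element costs about $\log n$ per element. In contrast, summing over all subfamilies $P\subseteq P_0$ with $\Gamma_r(P)=\Gamma_r(P_0)$ at once gives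
$$\sum_PW(P)\le(1+\lambda)^{|P_0|-|\Gamma_r(P_0)|}=e^{-\ell|P_0|/r}.$$
So there is a gain, but at $\lambda=\lambda_0$ its exponent is only of order $|P_0|\log^7n/n^2$. We must therefore group the families $P$ by the region in which they live, and describe that region with about $n^{-2}$ times a power of $\log n$ nats per element. Describing regions this cheaply is the main task.

## 5. Pairs of sets in two consecutive layers and the functional $\Phi$

Fix $s$ with $\frac{n-1}2\le s\le0.77n$, and let $L=L_s$, $V=L_{s+1}$, with $G$ the containment graph on $L\cup V$. Each $v\in V$ has degree $D=s+1$ and each $w\in L$ has degree $d=n-s$, so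
$$\tfrac n2\le D\le0.78n,\qquad0.23n\le d\le\tfrac{n+1}2,\qquad D\ge d.$$
Two vertices on the same side have at most one common neighbor. Let $\tau=1$ if $D>d$ (the unbalanced case) and $\tau=0$ if $D=d$ (the balanced case, where $n=2s+1$). $N(\cdot)$ denotes $G$-neighborhoods, $d_X(v)=|N(v)\cap X|$, and $e(X,Y)$ counts edges of $G$ between $X$ and $Y$.

**Definition 9 (the functional $\Phi$).** For $F\subseteq L$, $S\subseteq V$, put $\Omega=F\cup S$, $e_1=e(S,L\setminus F)$, $e_2=e(F,V\setminus S)$ and
$$\Phi(F,S)=\tau|F|+\kappa e_1+e_2,\qquad\kappa=800.\tag{9}$$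

Think of $S$ as a region allowed to contain upper sets of the antichain, and of $F$ as the region of $L$ that is then blocked. For the example of Section 4, with $S=P_0$ and $F=\Gamma_r(P_0)$, we have $\tau=0$, $e_1=0$ and $e_2=d|F|-D|S|=(r+1)(|F|-|S|)=\frac{r+1}r|P_0|$. So $\ell\Phi/D=\ell|P_0|/r$ is exactly the exponent of the gain found there.

**Counting edges.** $D|S|=e(S,F)+e_1$ and $d|F|=e(S,F)+e_2$ give $D|S|-d|F|=e_1-e_2$. As $D-d\ge\tau$,
$$|S|-|F|\le\tfrac1D\big(-\tau|F|+e_1-e_2\big),\qquad|S|\le|F|+e_1.\tag{10}$$

**Isoperimetry in the balanced case.** Here $|L|=|V|=N$, and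
$$e_1+e_2=e(\Omega,\Omega^c)\ge\frac{|\Omega||\Omega^c|}{2N}\ge\tfrac12\min(|\Omega|,|\Omega^c|).\tag{11}$$
To see this, let $A$ be the inclusion matrix with rows $L$ and columns $V$. Then $AA^T$ is $(s+1)I$ plus the adjacency matrix of the Johnson graph $J(n,s)$, whose eigenvalues are $(s-i)(n-s-i)-i$, $0\le i\le s$, with $i=0$ simple. With $n-s=s+1$, $AA^T$ has eigenvalues $(s+1)-i+(s-i)(s+1-i)=(s+1-i)^2$. So the eigenvalues of $G$ are $\pm(s+1-i)$, the largest is $D$ and is simple, and the second largest is $D-1$. The Laplacian $D\cdot\mathrm{Id}-\mathrm{Adj}$ then has gap $1$. Its quadratic form at the indicator $1_\Omega$ is $e(\Omega,\Omega^c)$, and it is at least the squared norm of $1_\Omega$ minus its mean, which is $|\Omega||\Omega^c|/(2N)$. The last inequality in (11) holds because one of $|\Omega|,|\Omega^c|$ is at least $N$.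

## 6. Clean pairs and a pigeonhole over levels

The antichain will hand us $M\subseteq V$ (its upper part, projected to $V$) and $B\subseteq L$ (its lower part), with no edges between $M$ and $B$. We look for a pair $(F,S)$ that nearly covers: vertices of $M$ have few neighbors outside $F$, and vertices of $B$ have few neighbors in $S$. Among such pairs we minimize $\Phi$. A cheap code will not recover the minimizer exactly; it will recover a pair that is slightly less clean. So we set up many levels of cleanness and choose one at which passing to the next level costs at most a factor $2$ in $\Phi$.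

**Definition 10 (clean pairs).** Let $J=\lceil\log_2n\rceil+4$, $\delta=\frac{10^{-4}}{J+1}$, and $\gamma_i=10^{-4}+i\delta$ for $1\le i\le J+1$, so $\gamma_i\le\frac1{5000}$. For $M\subseteq V$ and $B\subseteq L$ with no edges between them, $(F,S)$ is $i$-clean if
$$d_{L\setminus F}(v)\le\gamma_in\ \ \text{for all }v\in M,\qquad d_S(w)\le\gamma_in\ \ \text{for all }w\in B.\tag{12}$$
Let $\Phi_i=\Phi_i(M,B)$ be the minimum of $\Phi$ over $i$-clean pairs.

For instance $(N(M),\emptyset)$ is $i$-clean for every $i$. If $M=\{v\}$ and $B=\emptyset$, then $(\emptyset,\emptyset)$ is not clean, since $v$ has $D\ge n/2$ neighbors outside $F=\emptyset$. The pairs $(N(v),\emptyset)$ and $(N(v),\{v\})$ are clean, with $\Phi=\tau D+dD$ and $\Phi=\tau D+dD-D$ respectively. Since the conditions weaken with $i$, $\Phi_1\ge\dots\ge\Phi_{J+1}$.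

**Lemma 8 (minimizers).** Let $(F,S)$ attain $\Phi_i$. Then:

(a) $d_S(w)\le n/800$ for $w\in L\setminus F$.

(b) $d_{L\setminus F}(v)\le n/800$ for $v\in S$.

(c) $M\subseteq S$.

(d) $B\cap F=\emptyset$.

If in addition $|F|+|S|$ is minimal among the minimizers at level $i$, then:

(e) every $w\in F$ has a neighbor in $S$;

(f) every component of $G[F\cup S]$ contains a vertex of $M$.

*Proof.* Each part changes one vertex, or one component, and uses minimality.

(a) Adding $w$ to $F$ keeps cleanness. So the change $\tau-\kappa d_S(w)+d-d_S(w)$ is at least $0$, that is, $801\,d_S(w)\le d+1\le\frac{n+3}2$.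

(b) Removing $v$ from $S$ keeps cleanness. So $-\kappa d_{L\setminus F}(v)+d_F(v)\ge0$, that is, $801\,d_{L\setminus F}(v)\le D\le0.78n$.

(c) If $v\in M\setminus S$, adding $v$ to $S$ keeps cleanness, since no neighbor of $v$ is in $B$. The change is $\kappa d_{L\setminus F}(v)-d_F(v)\le\kappa\frac n{5000}-(D-\frac n{5000})\le0.1602n-0.5n<0$, a contradiction.

(d) If $w\in B\cap F$, removing $w$ from $F$ keeps cleanness, since $w\notin N(M)$. The change is $-\tau+\kappa d_S(w)-(d-d_S(w))\le801\frac n{5000}-0.23n<0$, a contradiction.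

(e) If $w\in F$ and $d_S(w)=0$, then $w\notin N(M)$ by (c), so removing $w$ keeps cleanness and changes $\Phi$ by $-\tau-d<0$, a contradiction. (This does not use the extra minimality.)

(f) Suppose a component $\Omega'$ misses $M$. Then $\Omega'\cap F\cap N(M)=\emptyset$, since a neighbor in $M\subseteq S$ would belong to $\Omega'$. So deleting $\Omega'$ from the pair changes no $d_{L\setminus F}(v)$ with $v\in M$ and increases no $d_S(w)$; cleanness is kept. No edge joins $\Omega'$ to $\Omega\setminus\Omega'$, so no new edge is counted in $e_1$ or $e_2$, and $\Phi$ does not increase. This contradicts minimality of $|F|+|S|$. $\square$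

**Lemma 9 (a good level exists).** $\Phi_1\le4n\Phi_{J+1}$. Hence there is $i$ with $1\le i\le J$ and $\Phi_{i+1}\ge\frac12\Phi_i$.

*Proof.* Let $(F,S)$ attain $\Phi_{J+1}$. The pair $(F\cup N(M),S\setminus N(B))$ is $1$-clean: both degrees in (12) become $0$. By Lemma 8(c),(d), $|N(M)\setminus F|\le e(M,L\setminus F)\le e_1$ and $|S\cap N(B)|\le e(B,S)\le e_1$, where $e_1\le\Phi_{J+1}/\kappa$. Adding one vertex to $F$ increases $\Phi$ by at most $\tau+d\le\kappa n$. Removing one vertex from $S$ increases $\Phi$ by at most $D\le\kappa n$. So $\Phi_1\le\Phi_{J+1}+2e_1\kappa n\le(1+2n)\Phi_{J+1}\le4n\Phi_{J+1}$. If $\Phi_{i+1}<\frac12\Phi_i$ for all $i\le J$, then $\Phi_1>2^J\Phi_{J+1}\ge16n\Phi_{J+1}$, a contradiction. $\square$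

**Definition 11 (optimal pair, normal).** Let $i=i(M,B)$ be the least index as in Lemma 9, and $\varphi=\varphi(M,B)=\Phi_i$, a nonnegative integer. The optimal pair $(F,S)$ is a fixed choice of a minimizer at this level with $|F|+|S|$ minimal. Call $(M,B)$ normal if $|F|\le2\varphi$.

In the unbalanced case $(M,B)$ is always normal, as $|F|\le\Phi(F,S)=\varphi$. In the balanced case, $e_1+e_2\le\varphi$, so (11) shows: if $|\Omega|\le N$, then $|F|\le|\Omega|\le2\varphi$ and $(M,B)$ is normal; if $|\Omega|>N$, then $|V\setminus S|\le|\Omega^c|\le2\varphi$.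

**Exchange.** In the balanced case let $c(x)=[n]\setminus x$, which swaps $L$ and $V$ and preserves edges. Put
$$\tilde M=c(B),\quad\tilde B=c(M),\quad\tilde F=c(V\setminus S),\quad\tilde S=c(L\setminus F).$$
Then $e(\tilde S,L\setminus\tilde F)=e(L\setminus F,S)=e_1$ and $e(\tilde F,V\setminus\tilde S)=e(V\setminus S,F)=e_2$, so $\Phi$ is preserved (as $\tau=0$). The two conditions in (12) are interchanged, so $i$-cleanness is preserved, and with it all $\Phi_i$, the index $i$ and $\varphi$. In particular $(\tilde F,\tilde S)$ attains $\Phi_i$ for $(\tilde M,\tilde B)$, and (a)–(d) of Lemma 8 hold for it.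

## 7. Encoding a pair with $\varphi\log^3n/n^2$ vertices and edges

Section 4 told us the budget: the gain is about $\ell\varphi/n$ up to constants, which for $\lambda$ near $\lambda_0$ is $\varphi$ times a power of $\log n$ over $n^2$. Three devices meet it.

*Two-step sampling.* If we tested membership by looking at direct neighbors in a random $T\subseteq F$, we would need density of order $\log n/n$; as we only know $|F|\le2\varphi$, this bounds $|T|$ only by order $\varphi\log n/n$, too much by a factor of about $n$. Instead we test $w$ by the number of $v\in N(w)\cap S$ that have another neighbor in $T$. Through the neighbors of $w$ about $n^2$ vertices of $L$ are seen, so density $\log n/n^2$ suffices.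

*Repairs only where they matter.* Sampling recovers $F$ up to $5\varphi/n$ errors. Listing these errors would again be too expensive. But we only need the result to be clean, so we repair only around vertices of $M$ and $B$ that see many errors. Each repair uses up $\delta n$ errors, so about $\varphi/(\delta n^2)$ repairs are enough.

*The level inequality.* The resulting pair is not optimal, but it is $(i+1)$-clean, so its $\Phi$ is at least $\Phi_{i+1}\ge\varphi/2$.

**Lemma 10 (encoding).** Let $\varphi=\varphi(M,B)>0$. There is a pair $(F^*,S^*)$ with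

1. $M\subseteq S^*$ and $B\subseteq L\setminus F^*$;
2. $d_{L\setminus F^*}(v)\le\frac n{100}$ for $v\in S^*$, and $d_{S^*}(w)\le\frac n{100}$ for $w\in L\setminus F^*$;
3. $\Phi(F^*,S^*)\ge\varphi/2$;

which is determined by a flag and by sets $T,\mathrm{Err},\{w_k\}\subseteq L$, $\{v_k\}\subseteq V$ and a set $E_T$ of edges of $G$ incident to $T$, each of size at most $x:=\varphi\log^3n/n^2$. (If the flag says "exchange", these describe the exchanged configuration.)

*Proof.* If $(M,B)$ is not normal, we are in the balanced case with $|V\setminus S|\le2\varphi$. Exchange: then $|\tilde F|=|V\setminus S|\le2\varphi$. Construct the pair for the exchanged configuration and exchange back. Clauses 1–3 are symmetric under the exchange. Below we use only (a)–(d) of Lemma 8, cleanness, $|F|\le2\varphi$ and $\kappa e_1+e_2\le\varphi$, which also hold for the exchanged configuration. So assume $|F|\le2\varphi$.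

**Step 1 (sampling).** The aim is to recover most of $F$. Put each $w\in F$ in $T$ independently with probability $p_0=10^6\log n/n^2$. For $w\in L$ let
$$c_T(w)=\#\{v\in N(w)\cap S:\ T\cap N(v)\setminus\{w\}\ne\emptyset\}.$$
For distinct $v\in N(w)$ the sets $N(v)\setminus\{w\}$ are disjoint, so $c_T(w)$ is a sum of $d_S(w)$ independent indicators. By (b), each $v\in S$ has between $D-\frac n{800}-1\ge0.99D$ and $D$ vertices in $F\cap N(v)\setminus\{w\}$. Since $p_0D\to0$, each indicator has probability between $0.98p_0D$ and $p_0D$. Let $\mu_0=p_0Dn/800\ge625\log n$ and $F_T=\{w\in L:c_T(w)\ge1.5\mu_0\}$. By (6):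

* If $d_S(w)\ge\frac n{400}$, the mean is at least $1.96\mu_0$. With $\eta=1-\frac{1.5}{1.96}>0.23$, $P(w\notin F_T)\le e^{-0.23^2\cdot1.96\cdot625\log n/2}\le n^{-20}$.
* If $1\le d_S(w)\le\frac n{800}$, the mean is at most $\mu_0$, and $P(w\in F_T)\le e^{-0.25\mu_0/2.5}\le n^{-20}$.
* If $d_S(w)=0$, then $c_T(w)=0$ and $w\notin F_T$.

Let $\mathrm{Err}$ be the set of $w\in L$ violating "$d_S(w)\ge\frac n{400}$ implies $w\in F_T$, and $d_S(w)\le\frac n{800}$ implies $w\notin F_T$". Every $w\in\mathrm{Err}$ has $d_S(w)\ge1$, and the number of $w$ with $d_S(w)\ge1$ is at most $|F|+e_1\le3\varphi$. So $\mathbb E|\mathrm{Err}|\le3\varphi n^{-20}$. Also $\mathbb E|T|\le2p_0\varphi$. Let $E_T$ be the set of edges from $T$ to $V\setminus S$; then $\mathbb E|E_T|=p_0e_2\le p_0\varphi$. By Markov's inequality, each of these exceeds four times its bound with probability at most $\frac14$, so some $T$ satisfies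
$$|T|\le8p_0\varphi,\qquad|E_T|\le4p_0\varphi,\qquad|\mathrm{Err}|\le12\varphi n^{-20}.$$
From $T$ and $E_T$ one knows $N(t)\cap S$ for each $t\in T$, hence all $c_T(w)$, hence $F_T$. With $\mathrm{Err}$ one knows $F_1=F_T\triangle\mathrm{Err}$. If $d_S(w)\ge\frac n{400}$, then $w\in\mathrm{Err}$ exactly when $w\notin F_T$, so $w\in F_1$. If $d_S(w)\le\frac n{800}$, then $w\in\mathrm{Err}$ exactly when $w\in F_T$, so $w\notin F_1$. With (a),
$$\{d_S\ge\tfrac n{400}\}\subseteq F_1\subseteq\{d_S>\tfrac n{800}\}\subseteq F.\tag{13}$$

**Step 2 (repairs around $M$).** The aim is to make every $v\in M$ see few vertices outside the recovered set. By (13), each $w\in F\setminus F_1$ has more than $0.23n-\frac n{400}>\frac n5$ neighbors in $V\setminus S$, so $|F\setminus F_1|\le5e_2/n\le5\varphi/n$. Choose greedily $v_1,v_2,\dots\in M$ such that $v_k$ has more than $\delta n$ neighbors in $(F\setminus F_1)\setminus\bigcup_{l<k}N(v_l)$, as long as possible. There are at most $5\varphi/(\delta n^2)$ of them. Let $F'=F_1\cup\bigcup_kN(v_k)$. Then: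

* $F'\cap B=\emptyset$, by (d), $F_1\subseteq F$ and $N(M)\cap B=\emptyset$.
* $|F'\setminus F|\le n\cdot5\varphi/(\delta n^2)=5\varphi/(\delta n)$.
* $d_{L\setminus F'}(v)\le d_{L\setminus F}(v)+d_{F\setminus F'}(v)\le\gamma_in+\delta n=\gamma_{i+1}n$ for all $v\in M$, because the greedy choice has stopped.

**Step 3 (repairs around $B$).** The aim is a set in $V$ that $B$ sees little of. Let $S_1=\{v\in V:d_{L\setminus F'}(v)\le\frac n{100}\}$. As $\gamma_{i+1}\le\frac1{5000}$, $S_1\supseteq M$. We bound $|S_1\setminus S|$. For $v\in S_1\setminus S$ we have $d_{F'}(v)\ge D-\frac n{100}$, so one of two things holds. Either $d_F(v)\ge D-\frac n{50}\ge0.48n$; these edges are counted in $e_2\le\varphi$, so there are at most $3\varphi/n$ such $v$. Or $d_{F'\setminus F}(v)>\frac n{100}$; there are at most $100d|F'\setminus F|/n\le300\varphi/(\delta n)$ such $v$. So $|S_1\setminus S|\le303\varphi/(\delta n)$. Choose greedily $w_1,w_2,\dots\in B$ such that $w_k$ has more than $\delta n$ neighbors in $(S_1\setminus S)\setminus\bigcup_{l<k}N(w_l)$, as long as possible. There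 are at most $303\varphi/(\delta^2n^2)$ of them. Let $S^*=S_1\setminus\bigcup_kN(w_k)$. As $N(B)\cap M=\emptyset$, $M\subseteq S^*$. For $w\in B$, $d_{S^*}(w)\le d_S(w)+d_{S^*\setminus S}(w)\le\gamma_in+\delta n=\gamma_{i+1}n$.

**Step 4 (closing up).** The aim is clause 2 for the vertices of $L$. Let $F^*=F'\cup\{w\in L:d_{S^*}(w)>\frac n{100}\}$. Since $\gamma_{i+1}<\frac1{100}$, no vertex of $B$ was added, so $B\cap F^*=\emptyset$. This gives clause 1. Clause 2 holds: for $v\in S^*\subseteq S_1$, $d_{L\setminus F^*}(v)\le d_{L\setminus F'}(v)\le\frac n{100}$, and for $w\notin F^*$ it is the definition of $F^*$. By Steps 2 and 3, $(F^*,S^*)$ is $(i+1)$-clean with $i+1\le J+1$, so $\Phi(F^*,S^*)\ge\Phi_{i+1}\ge\varphi/2$, which is clause 3.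

**Step 5 (size of the code).** Since $p_0=10^6\log n/n^2$ and $1/\delta=O(\log n)$, all five sets have size $O(\varphi\log^2n/n^2)\le\varphi\log^3n/n^2$. Decoding goes $(T,E_T,\mathrm{Err})\to F_1$, then $\{v_k\}\to F',S_1$, then $\{w_k\}\to S^*,F^*$. $\square$

Fix one such $(F^*,S^*)$ for each $(M,B)$ with $\varphi(M,B)>0$; we say that $(M,B)$ yields $(F^*,S^*)$.

## 8. Counting the encoded pairs

Code elements chosen freely from $2^n$ vertices would cost about $n$ nats each, too much when $\varphi$ is small. If $\varphi$ is huge the code has so many elements that each costs only $O(\log n)$. If $M$ is linked, the code is confined to the neighborhood of a small connected set.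

**Lemma 11 (number of pairs).** For given $\varphi\ge1$, let $c(\varphi)$ be the number of distinct $(F^*,S^*)$ yielded by a class of $(M,B)$ with $\varphi(M,B)=\varphi$.

(i) If $\varphi\ge N/n^6$ and $(M,B)$ is arbitrary, then $c(\varphi)\le\exp(\varphi\log^5n/n^2)$.

(ii) For normal $(M,B)$ with $M\ne\emptyset$ $L$-linked, $c(\varphi)\le2^n\exp(\varphi\log^5n/n^2)$.

*Proof of (i).* All five sets are chosen from sets of size at most $h=n2^n$. Since $\varphi\le\Phi(N(M),\emptyset)\le(1+d)|L|\le n2^n$, we have $x\le h$. Since $x\ge N/n^8$ and $2^n/N\le n+1$, $h/x\le n^{11}$. By (3) the number of codes, including the flag, is at most $2(en^{11})^{5x}\le\exp(\varphi\log^5n/n^2)$, because $5x(1+11\log n)\le60\varphi\log^4n/n^2$ and $\varphi/n^2$ is large.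

*Proof of (ii).* No exchange occurs.

**Step 1 (a connected region).** Let $\Lambda=F\cup S\cup N(M)$ with $(F,S)$ the optimal pair. Since $M$ is linked, $G[M\cup N(M)]$ is connected. By (c) and (f) of Lemma 8, $M\subseteq S$ and every component of $G[F\cup S]$ meets $M$, so $G[\Lambda]$ is connected. By (c),(e), each vertex of $\Lambda$ is in $S$ or adjacent to $S$.

**Step 2 (a net).** We choose few centers covering $\Lambda$. Let $Q\subseteq S$ be maximal with pairwise $G$-distances at least $8$. It is nonempty. Distances between vertices of $V$ are even, so each vertex of $S$ is within distance $6$ of $Q$, and each vertex of $\Lambda$ within distance $7$.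

**Step 3 (each center pays $n^2$).** Let $q\in Q$. By (b), $F_q=N(q)\cap F$ has at least $0.498n$ elements. There are at least $0.498n\cdot0.22n\ge0.109n^2$ edges from $F_q$ to $V\setminus\{q\}$, and their ends in $V$ are distinct, since a common end would share two neighbors with $q$. One of two cases occurs.

* At least $0.05n^2$ of the ends are outside $S$. This gives $0.05n^2$ edges counted in $e_2$ whose $F$-end is at distance $1$ from $q$.
* At least $0.05n^2$ ends lie in $S$. By (b) each has at least $0.498n$ neighbors in $F$, and each vertex of $F$ is counted at most $d$ times, so at least $0.05n^2\cdot0.498n/d\ge0.04n^2$ vertices of $F$ lie within distance $3$ of $q$.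

The radius-$3$ balls around $Q$ are disjoint. So $0.04n^2|Q|\le e_2+|F|\le3\varphi$, that is, $|Q|\le75\varphi/n^2$. In particular $\varphi\ge n^2/75$.

**Step 4 (choices for $Q$).** As $G[\Lambda]$ is connected and within distance $7$ of $Q$, the set $Q$ is connected in the graph joining vertices at $G$-distance at most $15$, whose degrees are at most $n^{16}$. By (4) there are at most
$$2^n\sum_{k\le75\varphi/n^2}n^{32k}\le2^{n+1}n^{2400\varphi/n^2}$$
choices for $Q$.

**Step 5 (the code is near $Q$).** All code elements lie within distance $10$ of $Q$: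

* $T\subseteq F\subseteq\Lambda$, and the edges of $E_T$ are incident to $T$.
* $\mathrm{Err}\subseteq N(S)$, and $v_k\in M\subseteq S$.
* $w_k$ is adjacent to some $v\in S_1\setminus S$. This $v$ has $d_{F'}(v)\ge D-\frac n{100}>0$, so it has a neighbor in $F'\subseteq F\cup N(M)\subseteq\Lambda$.

The number of vertices within distance $10$ of $Q$, and the number of edges incident to a vertex within distance $7$ of $Q$, are both at most $|Q|n^{10}$. So, given $Q$, each of the five sets is chosen from a set of size at most $h=75\varphi n^{10}$, with $x\le h$ and $h/x\le n^{13}$. The total is at most $2^{n+1}n^{2400\varphi/n^2}(en^{13})^{5x}\le2^n\exp(\varphi\log^5n/n^2)$: the exponent is at most $(2400\log n+70\log^4n)\varphi/n^2$, and $\varphi/n^2\ge\frac1{75}$ absorbs the factor $2$. $\square$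

## 9. The weight carried by one encoded pair

Now fix $(F^*,S^*)$ and bound all configurations it can hide. For $X\subseteq V$, $Y\subseteq L$ let $Z(X,Y)=\sum\lambda^{|A|+|B|}$ over $A\subseteq X$, $B\subseteq Y$ with no edges between $A$ and $B$. For example, $Z(\{v\},Y)=(1+\lambda)^{|Y|}+\lambda(1+\lambda)^{|Y|-d_Y(v)}$.

By (10), $|S^*|$ may exceed $|F^*|$ by $e_1/D$. Janson's inequality repays this: many edges between $S^*$ and $L\setminus F^*$ make "no edges" unlikely.

**Lemma 12.** Let $(F^*,S^*)$ satisfy clause 2 of Lemma 10 and let $\Phi^*=\Phi(F^*,S^*)$. For all $\Gamma\subseteq S^*$ and $\Gamma'\subseteq L\setminus F^*$,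
$$Z\big(S^*\setminus\Gamma,(L\setminus F^*)\setminus\Gamma'\big)\le(1+\lambda)^{|L|}\exp\Big(-\frac\ell{\kappa D}\Phi^*-\frac{3\ell}4\big(|\Gamma|+|\Gamma'|\big)\Big).$$

*Proof.* Let $e_1,e_2$ be taken for $(F^*,S^*)$, and let $e$ be the number of edges between the two sets. By clause 2, $e\ge e_1-\frac n{100}(|\Gamma|+|\Gamma'|)$. The quotient of $Z(\cdot,\cdot)$ by $(1+\lambda)^{|S^*\setminus\Gamma|+|(L\setminus F^*)\setminus\Gamma'|}$ is the probability that a $p$-random subset of the two sets spans no edge. Each edge meets at most $2\cdot\frac n{100}$ others, so in (5) $\mu=p^2e$ and $\bar\Delta\le p^2e(1+\frac{pn}{50})$. Hence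
$$Z(\cdot,\cdot)\le(1+\lambda)^{|S^*|+|L|-|F^*|-|\Gamma|-|\Gamma'|}e^{-c_Je},\qquad c_J=\frac{p^2}{2(1+pn/50)},$$
trivially if $e=0$. By (1), $pn/50\ge1$, so $c_J\ge\frac{p^2}{4pn/50}=\frac{12.5p}n\ge\frac{6.25\ell}n\ge\frac{3\ell}D$. Also $c_J\frac n{100}\le\frac{25p}n\cdot\frac n{100}=\frac p4\le\frac\ell4$. Therefore $-c_Je\le-\frac{3\ell}De_1+\frac\ell4(|\Gamma|+|\Gamma'|)$. With (10), the exponent relative to $(1+\lambda)^{|L|}$ is at most
$$\frac\ell D\big(-\tau|F^*|+e_1-e_2\big)-\frac{3\ell}De_1-\frac{3\ell}4(|\Gamma|+|\Gamma'|)=-\frac\ell D\big(\tau|F^*|+2e_1+e_2\big)-\frac{3\ell}4(|\Gamma|+|\Gamma'|),$$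
and $\tau|F^*|+2e_1+e_2\ge\Phi^*/\kappa$. $\square$

**Sets two layers up.** We also need to sum over the part of the configuration in $L_{s+2}$. The number of $x\in L_{s+2}$ with $\Gamma_{s+1}(\{x\})\subseteq S^*$ is at most $|S^*|$, because each $x$ has $s+2$ subsets in $V$ and each $v\in V$ has $n-s-1\le s+2$ supersets in $L_{s+2}$. Sum over all $A_1\subseteq L_{s+2}$ that are sparse with respect to $L_{s+1}$ and have $\Gamma_{s+1}(A_1)\subseteq S^*$. By (8), $|\Gamma_{s+1}(A_1)|\ge\frac n{12}|A_1|$; with $\lambda\le1$ and (2),
$$\sum_{A_1}\lambda^{|A_1|}e^{-\frac{3\ell}4|\Gamma_{s+1}(A_1)|}\le(1+e^{-\ell n/16})^{|S^*|}\le e^{\varepsilon_n|S^*|}.\tag{14}$$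

**From $W(P)$ to pairs $(M,B)$.** Let $P\subseteq L_{s+1}\cup L_{s+2}$. Filling $L\setminus\Gamma_s(P)$ arbitrarily,
$$W(P)=(1+\lambda)^{-|L|}\sum_{B\subseteq L\setminus\Gamma_s(P)}\lambda^{|P|+|B|}.\tag{15}$$
Put $M=\Gamma_{s+1}(P)$. Then $N(M)=\Gamma_s(P)$, so there are no edges between $M$ and such $B$. If $P$ is $L$-linked, so is $M$: any two $(s+1)$-subsets of $x\in L_{s+2}$ share an $s$-subset, and if $w\in L_s$ links $x,y\in P$, then there are $v,v'\in M$ with $w\subset v\subseteq x$ and $w\subset v'\subseteq y$.

## 10. Unbalanced layers: large components and sets two layers up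

**Lemma 13.** Let $2s+1>n$ and $s\le0.77n$.

(A) $\sum W(P)\le2^{-30n}$ over $L_s$-linked $P\subseteq L_{s+1}$ with $|P|>n^4$.

(B) $\sum W(P)\le2^{-30n}$ over $L_s$-linked antichains $P\subseteq L_{s+1}\cup L_{s+2}$ such that $P\cap L_{s+2}$ is nonempty and sparse with respect to $L_{s+1}$.

*Proof.* Use (15) with $M=\Gamma_{s+1}(P)$ and $B\subseteq L\setminus N(M)$ arbitrary. Here $(M,B)$ is normal, and $M$ is nonempty and linked. Let $(F,S)$ be the optimal pair.

**Step 1 (lower bound on $\varphi$ in (A)).** By cleanness $(D-\frac n{5000})|M|\le e(M,F)\le d|F|$, and $M=P$. So $\varphi\ge|F|\ge\frac12|M|\ge n^3$.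

**Step 2 (lower bound on $\varphi$ in (B)).** A single set two layers up already forces $\varphi$ to be of order $n^3$. Let $x\in P\cap L_{s+2}$. The $s+2$ vertices of $\Gamma_{s+1}(\{x\})\subseteq M$ each have at least $D-\frac n{5000}$ neighbors in $F$, all in $\Gamma_s(\{x\})$, and each $w\in\Gamma_s(\{x\})$ lies in exactly two of them. So $F_0=F\cap\Gamma_s(\{x\})$ has at least $\frac12\cdot0.5n\cdot0.4998n\ge0.124n^2$ elements. Each $w\in F_0$ has $d-2$ neighbors outside $\Gamma_{s+1}(\{x\})$, so at least $(0.23n-2)\cdot0.124n^2\ge0.02n^3$ edges go from $F_0$ to $V\setminus\Gamma_{s+1}(\{x\})$. Their ends in $V$ are distinct: $v\not\subseteq x$ contains at most one $s$-subset of $x$, since two such subsets would give $|v\cap x|\ge s+1$. Counting the ends outside and inside $S$,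
$$e_2\ge0.01n^3\quad\text{or}\quad|S|\ge0.01n^3.\tag{16}$$
In the second case $\varphi\ge|F|+e_1\ge|S|$ by (10). So $\varphi\ge0.01n^3$ in all cases.

**Step 3 (weight for one $(F^*,S^*)$).** Let $A_0=P\cap L_{s+1}$ and $A_1=P\cap L_{s+2}$. If $(M,B)$ yields $(F^*,S^*)$, then $\Gamma_{s+1}(A_1)\subseteq M\subseteq S^*$; $A_0\subseteq S^*\setminus\Gamma_{s+1}(A_1)$, as $P$ is an antichain; $B\subseteq L\setminus F^*$; and there are no edges between $A_0$ and $B$. By Lemma 12 with $\Gamma=\Gamma_{s+1}(A_1)$, $\Gamma'=\emptyset$, and by (14), the sum of $\lambda^{|P|+|B|}$ over all $(P,B)$ yielding $(F^*,S^*)$ is at most $(1+\lambda)^{|L|}\exp(-\frac\ell{\kappa D}\Phi^*+\varepsilon_n|S^*|)$. By (10), $|S^*|\le|F^*|+e_1\le\Phi^*$, as $\tau=1$. For $n$ large $\varepsilon_n\le\frac\ell{2\kappa D}$, so with clause 3 this is at most $(1+\lambda)^{|L|}\exp(-\frac\ell{2\kappa D}\Phi^*)\le(1+\lambda)^{|L|}\exp(-\frac\ell{4\kappa D}\varphi)$. By (1) and $D\le n$,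
$$\frac\ell{4\kappa D}\ge\frac{\log^7n}{6400n^2}\ge\frac{2\log^6n}{n^2}.\tag{17}$$

**Step 4 (summation).** By Lemma 11(ii),
$$\sum W(P)\le\sum_{\varphi\ge0.01n^3}2^n\exp\Big(\frac{\varphi\log^5n}{n^2}-\frac{2\varphi\log^6n}{n^2}\Big)\le2^{-30n},$$
since each exponential is at most $e^{-\varphi\log^6n/n^2}$ and $\varphi/n^2\ge0.01n$. $\square$

## 11. Far layers, and the descent to the middle

Above $0.76n$ the layers shrink so fast that a crude cover of the shadow is enough.

**Lemma 14 (far layers).** Let $s_0=\lceil0.76n\rceil$. Then $\sum W(P)\le2^{-30n}$ over $L_{s_0}$-linked antichains $P$ in layers above $L_{s_0}$ containing a set of size at least $s_0+2$, where $W(P)=\lambda^{|P|}(1+\lambda)^{-|\Gamma_{s_0}(P)|}$.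

*Proof.* Take $s=s_0$, so $D/d\ge3.16$. Let $M=\Gamma_{s_0+1}(P)$. It is linked: any two $(s_0+1)$-subsets of a set are connected by exchanging one element at a time, and members of $P$ linked by $w$ have $(s_0+1)$-subsets containing $w$. Also $N(M)=\Gamma_{s_0}(P)$.

**Step 1 (cover the shadow).** Choose a maximal sequence $v_1,\dots,v_k\in M$ with $|N(v_i)\setminus\bigcup_{l<i}N(v_l)|\ge D/20$. Let $F=\bigcup N(v_i)\subseteq\Gamma_{s_0}(P)$ and $f=|F|$. Then $k\le20f/D\le40f/n$, and by maximality each $v\in M$ has $d_F(v)>0.95D$. Let $S=\{v\in V:d_F(v)\ge0.95D\}\supseteq M$. Counting edges, $|S|\le\frac d{0.95D}f\le f/2.9$.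

**Step 2 (everything above $S$ is small).** Let $u_i$ be the number of $x\in L_{s_0+1+i}$ with $\Gamma_{s_0+1}(\{x\})\subseteq S$, so $u_0=|S|$. If $x$ is counted by $u_{i+1}$, all its $s_0+2+i$ subsets of size $s_0+1+i$ are counted by $u_i$, so $u_{i+1}(s_0+2+i)\le u_i(n-s_0-1-i)$ and $u_{i+1}\le u_i/3$. So $\sum u_i\le1.5|S|\le0.52f$. Every member of $P$ is counted by some $u_i$. As $|\Gamma_{s_0}(P)|\ge f$, the $P$ with given $\{v_i\}$ contribute at most $(1+\lambda)^{0.52f-f}=e^{-0.48\ell f}$.

**Step 3 (counting the covers).** Every $v\in M$ has a neighbor in $F$, so it is within distance $2$ of some $v_i$. As $M$ is linked, $\{v_i\}$ is connected at $G$-distance at most $6$. By (4) there are at most $2^nn^{14k}$ such sets of size $k$. To bound $f$ below, let $x'$ be an $(s_0+2)$-subset of a member of $P$. Each of the $s_0+2$ members of $\Gamma_{s_0+1}(\{x'\})\subseteq M$ has more than $0.95D$ neighbors in $F\cap\Gamma_{s_0}(\{x'\})$, and each of these is counted twice; so $f\ge\frac12\cdot0.95\cdot0.76^2n^2\ge0.2n^2$. With (1), the sum is at most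
$$2^n\sum_{f\ge0.2n^2}\ \sum_{k\le40f/n}n^{14k}e^{-0.24f\log^7n/n}\le2^{-30n},$$
because $n^{14k}\le e^{560f\log n/n}$. $\square$

**Corollary 15.** With $\mu_\lambda$-probability at least $1-10n2^{-30n}$ the following holds.

* $n=2r$: $I\subseteq L_{r-1}\cup L_r\cup L_{r+1}$, and all $L_r$-components of $I\cap L_{r+1}$ and of $I\cap L_{r-1}$ have size at most $n^4$. So $I$ is good.
* $n=2r+1$: $I\subseteq L_{r-1}\cup L_r\cup L_{r+1}\cup L_{r+2}$, and the $L_{r+1}$-components of $I\cap L_{r+2}$ and the $L_r$-components of $I\cap L_{r-1}$ have size at most $n^4$.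

*Proof.* By Lemma 14 and Lemma 6 (with $s=s_0$, $j=n$), $I$ has no element in layers $\ge s_0+2$ except with probability $2^{-30n}$. For $j=s_0+1,s_0,\dots$ downward consider the following events.

$a_j$: $I$ has no element above $L_j$, and $I\cap L_j$ has an $L_{j-1}$-component of size greater than $n^4$.

$b_j$: $I$ has no element above $L_j$, $I\cap L_j\ne\emptyset$, and $I\cap L_j$ is sparse with respect to $L_{j-1}$.

By Lemma 6 and Lemma 13(A) with $s=j-1$, $\mu_\lambda(a_j)\le2^{-30n}$ if $2(j-1)+1>n$; note $s\le s_0\le0.77n$. For $b_j$ let $P$ be an $L_{j-2}$-component of $I\cap(L_{j-1}\cup L_j)$ meeting $L_j$. Two sets of $L_j$ sharing a $(j-1)$-subset share a $(j-2)$-subset, so $P\cap L_j$ is a union of $L_{j-1}$-components of $I\cap L_j$, hence sparse. By Lemma 6 and Lemma 13(B) with $s=j-2$, $\mu_\lambda(b_j)\le2^{-30n}$ if $2(j-2)+1>n$.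

For $n=2r$ use $a_j$ for $j\ge r+1$ and $b_j$ for $j\ge r+2$. For $n=2r+1$ use $a_j$ for $j\ge r+2$ and $b_j$ for $j\ge r+3$. Suppose none occurs. If $I$ has no element above $L_j$ and both events are in use for $j$, then $I\cap L_j$ is sparse since $a_j$ fails, and then empty since $b_j$ fails. So $I$ has no element above $L_{j-1}$. Going down, we reach $j=r+1$ (for $n=2r$) or $j=r+2$ (for $n=2r+1$), where only $a_j$ is used, and it gives the bound on components. This is the upper half of the claim. The lower half follows by complementation, which preserves $\mu_\lambda$ and, for $n=2r+1$, maps $L_{r+2},L_{r+1}$ to $L_{r-1},L_r$. There are at most $2(1+2n)\le10n$ events. $\square$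

For even $n$ this proves Theorem 5.

## 12. Odd $n$: the balanced pair of layers

Let $n=2r+1$, $s=r$, $L=L_r$, $V=L_{r+1}$, $|L|=|V|=N$, $\tau=0$. There are two possible bases, and the pair $L_r,L_{r+1}$ has no built-in drift, since the term $\tau|F|$ is absent. The spectral gap (11) takes its place, but it controls only the smaller of $\Omega$ and $\Omega^c$. So we first show that $\varphi$ is small, which decides the base, and then treat the rare components.

Let $I$ be as in Corollary 15, and let $M=\Gamma_{r+1}(I\cap(L_{r+1}\cup L_{r+2}))$, $B=\Gamma_r(I\cap(L_r\cup L_{r-1}))$. There are no edges between $M$ and $B$: such an edge would give $y\subseteq w\subset v\subseteq x$ with $x,y\in I$.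

**Lemma 16.** The $\mu_\lambda$-probability that $I$ is as in Corollary 15 and $\varphi(M,B)\ge N/n^5$ is at most $2^{-30n}$.

*Proof.* Write $I=A_0\cup A_1\cup B_0\cup B_1$ with $A_0\subseteq L_{r+1}$, $A_1\subseteq L_{r+2}$, $B_0\subseteq L_r$, $B_1\subseteq L_{r-1}$. Suppose $(M,B)$ yields $(F^*,S^*)$. With $\Gamma=\Gamma_{r+1}(A_1)\subseteq S^*$ and $\Gamma'=\Gamma_r(B_1)\subseteq L\setminus F^*$, we have $A_0\subseteq S^*\setminus\Gamma$ and $B_0\subseteq(L\setminus F^*)\setminus\Gamma'$, with no edges between $A_0$ and $B_0$. Both $A_1$ and $B_1$ are sparse. Apply Lemma 12, (14) and the mirror image of (14): each $y\in L_{r-1}$ has $r+2$ supersets in $L_r$ and each $w\in L_r$ has $r$ subsets in $L_{r-1}$, so at most $N$ sets $y\in L_{r-1}$ have $\Gamma_r(\{y\})\subseteq L\setminus F^*$. The total weight for given $(F^*,S^*)$ is at most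
$$(1+\lambda)^N\exp\Big(-\frac\ell{\kappa D}\Phi^*+2N\varepsilon_n\Big)\le(1+\lambda)^N\exp\Big(-\frac\ell{2\kappa D}\varphi+2N\varepsilon_n\Big).$$
With Lemma 11(i), (17) and $Z\ge(1+\lambda)^N$, the probability is at most
$$\sum_{\varphi\ge N/n^5}\exp\Big(2N\varepsilon_n-\frac{\varphi\log^6n}{n^2}\Big)\le2^{-30n},$$
because $N\log^6n/n^7$ far exceeds $2N\varepsilon_n=2Ne^{-\log^6n}$, and $N$ is exponential in $n$. $\square$

**Lemma 17 (types).** If $\varphi(M,B)<N/n^5$, then $|\Gamma_r(I\cap(L_{r+1}\cup L_{r+2}))|\le N/2$ (type $r$) or $|\Gamma_{r+1}(I\cap(L_r\cup L_{r-1}))|\le N/2$ (type $r+1$).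

*Proof.* Let $(F,S)$ be the optimal pair. By (11), $\min(|\Omega|,|\Omega^c|)\le2(e_1+e_2)\le2\varphi\le2N/n^5$. If $|\Omega|\le2N/n^5$, cleanness gives $(D-\frac n{5000})|M|\le d|F|$, so $|M|\le2|F|\le4N/n^5$ and $|N(M)|\le n|M|\le N/2$; and $N(M)=\Gamma_r(I\cap(L_{r+1}\cup L_{r+2}))$. If $|\Omega^c|\le2N/n^5$, then by exchange $|B|\le2|V\setminus S|\le4N/n^5$ and $|N(B)|\le N/2$, with $N(B)=\Gamma_{r+1}(I\cap(L_r\cup L_{r-1}))$. $\square$

**Lemma 18.** The sum of $W(P)$ over $L_r$-linked antichains $P\subseteq L_{r+1}\cup L_{r+2}$ with $|\Gamma_r(P)|\le N/2$, with $P\cap L_{r+2}$ sparse with respect to $L_{r+1}$, and with $P\cap L_{r+2}\ne\emptyset$ or $|P|>n^4$, is at most $2^{-30n}$.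

*Proof.* Let $M=\Gamma_{r+1}(P)$.

**Step 1 (only large $B$).** To use (11) we need $\Omega^c$ to be large, and a large $B$ ensures this. As $|L\setminus\Gamma_r(P)|\ge N/2$, a $p$-random subset of it has size at least $pN/8$ with probability at least $\frac12$, by (6). So (15) gives
$$W(P)\le2(1+\lambda)^{-N}\sum_{B\subseteq L\setminus\Gamma_r(P),\ |B|\ge pN/8}\lambda^{|P|+|B|}.$$
Consider such $(M,B)$, with optimal pair $(F,S)$. By (1), $pN/8\ge N/n$. By Lemma 8(d), $|\Omega^c|\ge|B|\ge N/n$.

**Step 2 (lower bound on $\varphi$).** If $P\cap L_{r+2}\ne\emptyset$, then (16) holds; its proof did not use $\tau$. So $\varphi\ge0.01n^3$, or $|\Omega|\ge0.01n^3$ and by (11) $\varphi\ge\frac12\min(0.01n^3,N/n)$. If $P\subseteq L_{r+1}$ and $|P|>n^4$, then $|\Omega|\ge|M|>n^4$ by Lemma 8(c), and $\varphi\ge\frac12\min(n^4,N/n)\ge n^3$. In all cases $\varphi\ge0.005n^3$.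

**Step 3 (number of pairs).** If $|\Omega|\le N$, then $(M,B)$ is normal, $M$ is nonempty and linked, and Lemma 11(ii) applies. If $|\Omega|>N$, then $\varphi\ge\frac12|\Omega^c|\ge\frac N{2n}\ge\frac N{n^6}$ and Lemma 11(i) applies. So for each $\varphi$ there are at most $2^{n+1}\exp(\varphi\log^5n/n^2)$ pairs $(F^*,S^*)$.

**Step 4 (weight).** We need to compare $|S^*|$ with $\Phi^*$, without the help of $\tau$. With $\Omega^*=F^*\cup S^*$, $B\subseteq L\setminus F^*$ gives $|(\Omega^*)^c|\ge N/n$. By (11), $\Phi^*\ge e_1^*+e_2^*\ge|\Omega^*|/(2n)$, that is, $|S^*|\le2n\Phi^*$. As in Step 3 of Lemma 13, the weight for given $(F^*,S^*)$ is at most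
$$(1+\lambda)^N\exp\Big(-\frac\ell{\kappa D}\Phi^*+2n\varepsilon_n\Phi^*\Big)\le(1+\lambda)^N\exp\Big(-\frac\ell{4\kappa D}\varphi\Big)\le(1+\lambda)^N\exp\Big(-\frac{2\varphi\log^6n}{n^2}\Big),$$
since $2n\varepsilon_n\le\frac\ell{2\kappa D}$ for $n$ large. Multiplying by the number of pairs and summing over $\varphi\ge0.005n^3$ gives at most $2^{-30n}$. $\square$

*Proof of Theorem 5 for $n=2r+1$.* Let $I$ be as in Corollary 15, with $\varphi(M,B)<N/n^5$ and of type $r$. Let $P$ be an $L_r$-component of $I\cap(L_{r+1}\cup L_{r+2})$. Then $P\cap L_{r+2}$ is a union of $L_{r+1}$-components of $I\cap L_{r+2}$, hence sparse, and $|\Gamma_r(P)|\le N/2$ by type $r$. By Lemma 6 (with $s=r$, $j=r+2$) and Lemma 18, except with probability $2^{-30n}$ no such $P$ meets $L_{r+2}$ or has more than $n^4$ members. Together with the statement of Corollary 15 about $L_{r-1}$, $I$ is good with base $r$. If $I$ is of type $r+1$, the family of complements is an antichain of type $r$, and the same argument shows that $I$ is good with base $r+1$, except with probability $2^{-30n}$. The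 total exceptional probability is at most $10n2^{-30n}+3\cdot2^{-30n}\le2^{-25n}$. $\square$

## 13. From the hard-core measure to a fixed size

Let $\alpha_k$ be the number of antichains of size $k$, and let $m=\lfloor\beta N\rfloor$ with $\frac{\log^8n}n\le\beta\le n^{-1/3}$. If $b_m$ of the antichains of size $m$ are not good, Theorem 5 gives $b_m\lambda^m\le2^{-25n}Z(\lambda)$ for every $\lambda\in[\lambda_0,1]$. So it is enough to find such a $\lambda$ with $\alpha_m\lambda^m\ge2^{-6n}Z(\lambda)$, that is, $\mu_\lambda(|I|=m)\ge2^{-6n}$.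

The natural attempt is to choose $\lambda$ so that $\alpha_k\lambda^k$ is largest at $k=m$. This would work if $k\mapsto\log\alpha_k$ were concave, but we do not have that. A supporting line of the concave majorant touches at some $k_1\le m\le k_2$, and these may be far from $m$. We therefore take two independent antichains of sizes $k_1$ and $k_2$ and interpolate between them by swapping pieces.

**Lemma 19 (choice of $\lambda$).** There are $\lambda\in[\lambda_0,1]$ and $k_1\le m\le k_2$ with $\mu_\lambda(|I|=k_a)\ge\frac1{N+1}$ for $a=1,2$.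

*Proof.* **Step 1 (a supporting line).** Note $0<m<N$. Consider the upper boundary of the convex hull of the points $(k,\log\alpha_k)$, $0\le k\le N$. It is piecewise linear; choose an edge whose projection $[k_1,k_2]$ contains $m$, and let $-\log\lambda$ be its slope. All points lie on or below its line, so $\alpha_{k_1}\lambda^{k_1}=\alpha_{k_2}\lambda^{k_2}=\max_k\alpha_k\lambda^k\ge Z(\lambda)/(N+1)$. It remains to show $\lambda_0\le\lambda\le1$.

**Step 2 (an upper bound on $Z$).** For $\lambda'\in[\lambda_0,1]$, Theorem 5 gives $Z(\lambda')\le2\sum_{I\text{ good}}\lambda'^{|I|}$. Let $I$ be good with base $\rho$ and $X=I\setminus L_\rho=X^+\cup X^-$ with $X^\pm\subseteq L_{\rho\pm1}$. Then $\Gamma_\rho(X^+)\cap\Gamma_\rho(X^-)=\emptyset$, as a common element would lie between a member of $X^-$ and a member of $X^+$. So $|\Gamma_\rho(X)|\ge\frac n{12}|X|$ by Lemma 7. Moreover $I\cap L_\rho\subseteq L_\rho\setminus\Gamma_\rho(X)$ and $|L_\rho|=N$. Summing over $X$, and over at most two bases, and using (2) for $\lambda'$,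
$$Z(\lambda')\le4(1+\lambda')^N\big(1+e^{-\log(1+\lambda')n/12}\big)^{2N}\le4e^{\lambda'N+2N\varepsilon_n}\le e^{2\lambda'N}.\tag{18}$$

**Step 3 ($\lambda\ge\lambda_0$).** Suppose $\lambda<\lambda_0$. As $Z(\lambda)\ge1$ and $e\lambda_0\in[\lambda_0,1]$,
$$\frac1{N+1}\le\alpha_{k_2}\lambda^{k_2}\le e^{-k_2}\alpha_{k_2}(e\lambda_0)^{k_2}\le e^{-k_2}Z(e\lambda_0)\le e^{-m+2e\lambda_0N}\le e^{-m/2},$$
where the last inequality holds because $\lambda_0N=\frac{\log^7n}nN\le m/(4e)$ for $n$ large. As $m$ is exponentially large in $n$, this is a contradiction.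

**Step 4 ($\lambda\le1$).** Suppose $\lambda>1$. By (3), $\alpha_{k_1}\le(e2^n/m)^m\le n^{3m}$, since $k_1\le m$ and $2^n/N\le n+1$. Also $\lambda^{k_1}\le\lambda^m$, while $Z\ge(1+\lambda)^N\ge\lambda^m2^{N-m}$. So $\frac1{N+1}\le n^{3m}2^{-(N-m)}$, which is false since $m\le n^{-1/3}N$. $\square$

From now on $\lambda$ is as in Lemma 19, with $p$ and $\ell$ as in Section 3.

**Lemma 20.** $\mu_\lambda(|I|=m)\ge2^{-6n}$.

*Proof.* If $m\in\{k_1,k_2\}$, this is Lemma 19, as $N+1\le2^n$. So let $k_1<m<k_2$, and let $\rho=\lfloor n/2\rfloor$.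

**Step 1 (two independent antichains).** By Lemma 19, Theorem 5 and, for $n$ odd, complementation (which swaps the two bases), $\mu_\lambda(|I|=k_a,\ I\text{ good with base }\rho)\ge\frac12(2^{-n}-2^{-25n})\ge2^{-n-2}$. Let $I_1,I_2$ be independent samples from $\mu_\lambda$, and let $\mathcal H$ be the event that both are good with base $\rho$, $|I_1|=k_1$ and $|I_2|=k_2$. Then $P(\mathcal H)\ge2^{-2n-4}$. Write $I_a=R_a\cup X_a$ with $R_a=I_a\cap L_\rho$.

**Step 2 (removal for good antichains).** This is the tool for the next two steps. Let $Y_a$ be a fixed family in $L_{\rho-1}\cup L_{\rho+1}$. The probability that $I_a$ is good with base $\rho$ and $Y_a$ is a union of $L_\rho$-components of $X_a$ satisfies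
$$P\le\lambda^{|Y_a|}(1+\lambda)^{-|\Gamma_\rho(Y_a)|}\le e^{-|Y_a|\log^6n}.\tag{19}$$
For the first bound, replace $Y_a$ by any $U\subseteq\Gamma_\rho(Y_a)$. The result is an antichain: a member of $I_a\setminus Y_a$ comparable or equal to some $w\in U$ either equals $w$ and is then comparable to a member of $Y_a$, or lies in $X_a$ and is linked to $Y_a$ through $w$; both are impossible. For the same reason $(I_a\setminus Y_a)\cap\Gamma_\rho(Y_a)=\emptyset$, so $U$ is recovered as the intersection of the result with $\Gamma_\rho(Y_a)$. Sum weights as in Lemma 6. For the second bound, no member of $X_a\cap L_{\rho+1}$ is linked to one of $X_a\cap L_{\rho-1}$, since they would be comparable. So the components of $X_a$ have size at most $n^4$ and lie in one layer each. By Lemma 7, $|\Gamma_\rho(Y_a)|\ge\frac n{12}|Y_a|$; now use $\lambda\le1$ and (2).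

**Step 3 (the comparability graph has small components).** Let $H$ be the comparability graph on $I_1\cup I_2$. Elements of $I_1\cap I_2$ are isolated in $H$, and all edges join $I_1\setminus I_2$ to $I_2\setminus I_1$. We claim: except with probability $2^{-20n}$, if both $I_a$ are good with base $\rho$, then every component of $H$ has at most $2n^2$ vertices.

Let $Y$ be an $L_\rho$-component of $X_1\cup X_2$ with $|Y|=y\ge n$, and $Y_a=Y\cap X_a$. Then $Y_a$ is a union of $L_\rho$-components of $X_a$. By independence, (19) and $|Y_1|+|Y_2|\ge y$, for given $Y_1,Y_2$ the probability is at most $e^{-y\log^6n}$. The linking graph on $L_{\rho-1}\cup L_{\rho+1}$ has degrees at most $n^2$. Given $Y$ there are $3^y$ choices of $(Y_1,Y_2)$. By (4), the probability that such a $Y$ exists is at most $\sum_{y\ge n}2^nn^{4y}3^ye^{-y\log^6n}\le2^{-20n}$.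

Otherwise let $C$ be a component of $H$ that is not a single vertex. A vertex of $R_1$ is adjacent in $H$ only to vertices of $X_2$, and a vertex of $R_2$ only to vertices of $X_1$. Two members of $X_1\cup X_2$ with a common $H$-neighbor in $R_1\cup R_2$ are linked. Comparable members of $X_1$ and $X_2$ lie in $L_{\rho-1}$ and $L_{\rho+1}$, and a set of $L_\rho$ between them links them. Following paths in $C$, we see that $C\cap(X_1\cup X_2)$ lies in one $L_\rho$-component of $X_1\cup X_2$, so it has fewer than $n$ elements. Each is comparable to at most $n$ sets of $L_\rho$, and every vertex of $C$ in $R_1\cup R_2$ is adjacent to one of them. Hence $|C|\le n+n^2\le2n^2$.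

**Step 4 (many isolated vertices).** Let $u$ be the number of isolated vertices of $H$ lying in exactly one of $I_1,I_2$. We claim: except with probability $2^{-20n}$, if both are good with base $\rho$, then $u\ge n^{30}$. By (19) with $Y_a=X_a$ and by (3),
$$P\big(|X_a|\ge N/n^3,\ I_a\text{ good with base }\rho\big)\le\sum_{t\ge N/n^3}\binom{2N}te^{-t\log^6n}\le\sum_{t\ge N/n^3}(2en^3)^te^{-t\log^6n}\le2^{-25n}.$$
Otherwise $|\Gamma_\rho(X_a)|\le n|X_a|\le N/n^2$. Goodness with base $\rho$ depends only on $I_a\setminus L_\rho$, and given $I_a\setminus L_\rho=X_a$, $R_a$ is a $p$-random subset of $L_\rho\setminus\Gamma_\rho(X_a)$, with $p\le\frac12$. So by (6) $|R_2|\le0.7N$ except with probability $e^{-cN}$, with $c>0$ absolute. All elements of $R_1\setminus(R_2\cup\Gamma_\rho(X_2))$ are counted by $u$. Given $I_2$ and $X_1$, this is a $p$-random subset of a set of size at least $N-0.7N-2N/n^2\ge N/4$. So $u\ge pN/8\ge n^{30}$ except with probability $e^{-pN/32}$. The exceptional probabilities add up to at most $2^{-20n}$.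

**Step 5 (what survives).** Let $\mathcal U=(I_1\cup I_2,I_1\cap I_2)$. Both $H$ and $u$ are functions of $\mathcal U$. Let $\mathcal W$ be the set of values of $\mathcal U$ for which all components of $H$ have at most $2n^2$ vertices and $u\ge n^{30}$. With probability at least $2^{-2n-4}-2\cdot2^{-20n}\ge2^{-3n}$, $\mathcal H$ holds and $\mathcal U\in\mathcal W$.

**Step 6 (swapping is fair coin tossing).** An ordered pair of antichains with a given $\mathcal U$ corresponds exactly to choosing, for each component of $H$ outside $I_1\cap I_2$, which of its two color classes belongs to the first antichain; for a single vertex, one class is empty. Indeed the two differences must be independent sets in $H$ that partition the union minus the intersection, and conversely all comparabilities within the union are edges of $H$, so any such choice gives two antichains. All these pairs have the same weight $\lambda^{|I_1|+|I_2|}=\lambda^{|I_1\cup I_2|+|I_1\cap I_2|}$. So, given $\mathcal U$, the choices are independent fair coins.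

**Step 7 (reaching a size close to $m$).** Fix $\mathcal U\in\mathcal W$ with $|I_1|+|I_2|=k_1+k_2$, and let $f(k)=P(|I_1|=k\mid\mathcal U)$. Take a configuration with $|I_1|=k_1$ and flip the components one at a time in a fixed order. After all flips the two antichains are swapped, so the size of the first one moves from $k_1$ to $k_2$, in steps of at most $2n^2$. At the first time $t$ when it is at least $m$, it lies in $[m,m+2n^2]$. For given $t$ the map to the resulting configuration is injective, and there are at most $2N\le2^{n+1}$ values of $t$. So $\sum_{0\le j\le2n^2}f(m+j)\ge2^{-n-1}f(k_1)$, and $f(m+j_0)\ge2^{-1.5n}f(k_1)$ for some $0\le j_0\le2n^2$.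

**Step 8 (hitting $m$ exactly).** The isolated vertices smooth out the error $j_0$. Given $\mathcal U$, write $|I_1|=T'+S_u$, where $S_u\sim\mathrm{Bin}(u,\frac12)$ counts the isolated vertices from Step 4 that lie in $I_1$; $S_u$ is independent of $T'$. For $|k'-\frac u2|\le n\sqrt u+2n^2$,
$$\frac{P(S_u=k'-1)}{P(S_u=k')}=\frac{k'}{u-k'+1}\ge1-\frac{2n\sqrt u+4n^2+1}{u/2}\ge1-\frac{8n}{\sqrt u},$$
as $\sqrt u\ge n^{15}$. So for $|k-\frac u2|\le n\sqrt u$ and $0\le j\le2n^2$, $P(S_u=k-j)\ge(1-\frac{8n}{\sqrt u})^{2n^2}P(S_u=k)\ge\frac12P(S_u=k)$. By Hoeffding's inequality $P(|S_u-\frac u2|>n\sqrt u)\le2e^{-2n^2}$. Conditioning on $T'$ and splitting according to whether $m+j_0-T'$ is within $n\sqrt u$ of $\frac u2$, we get $f(m+j_0)\le2f(m)+2e^{-2n^2}$. Hence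
$$f(m)\ge\tfrac12\big(f(m+j_0)-2e^{-2n^2}\big)\ge2^{-2n}f(k_1)-2e^{-2n^2}.$$

**Step 9 (averaging).** Average over the values $\mathcal U\in\mathcal W$ with $|I_1|+|I_2|=k_1+k_2$. By Step 5 the event that $\mathcal U$ is such a value and $|I_1|=k_1$ has probability at least $2^{-3n}$. So
$$\mu_\lambda(|I|=m)\ge2^{-2n}2^{-3n}-2e^{-2n^2}\ge2^{-6n}.\qquad\square$$

*Proof of Theorems 4, 3 and 2.* Let $b_m$ be the number of antichains of size $m$ that are not good. By Theorem 5, $b_m\lambda^m\le2^{-25n}Z$. By Lemma 20, $\alpha_m\lambda^m\ge2^{-6n}Z$. So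
$$\frac{b_m}{\alpha_m}\le2^{-19n}\le2^{-n},$$
which is Theorem 4. Every antichain that is not contained in three central layers is not good, so Theorem 3 follows, and Theorem 2 follows from it and the Known Result as shown in Section 2. The conjecture holds with $\beta_0(n)=\log^8n/n$. $\blacksquare$
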